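\title{An algebraic spatial lattice with no algebraic strongly spatial extension in its variety}

\begin{abstract}
We construct an algebraic and spatial lattice $L$, generating a locally finite variety, that does not embed into any algebraic and strongly spatial lattice satisfying the identities of $L$. This answers a question of Santocanale and Wehrung in the negative. The obstruction is a point with an infinite descending sequence of finite join-covers of growing size, together with a family of lattice identities that carries this sequence into every extension of $L$ in its variety. The lattice $L$ does embed, within its variety, into a strongly spatial lattice that is not algebraic. We also characterize the lattices that embed within their variety into an algebraic and strongly spatial lattice, and show that all modular lattices and all $n$-distributive lattices do.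
\end{abstract}

\section{Introduction}\label{sec:intro}

Lattices in this paper need not be finite. An element $p$ of a lattice $M$ is \emph{completely join-irreducible}, or a \emph{point}, if there is a largest element $p_*$ of $M$ strictly smaller than $p$. The lattice $M$ is \emph{spatial} if every element of $M$ is a (possibly infinite) join of points. An element $c$ of a complete lattice is \emph{compact} if $c\le\bigvee X$ implies $c\le\bigvee X_0$ for some finite $X_0\subseteq X$, and a complete lattice is \emph{algebraic} if every element is a join of compact elements.

In a spatial lattice an element is determined by the set of points below it, and meets correspond to intersections of these sets. Joins carry the remaining information: one has to know which points lie below which joins. Let $M$ be a complete lattice. For $X,Y\subseteq M$, we say that $X$ \emph{refines} $Y$ if every element of $X$ lies below some element of $Y$; this relation is reflexive and transitive, and every subset of $Y$ refines $Y$. A \emph{join-cover} of $p\in M$ is a set $X\subseteq M$ with $p\le\bigvee X$. A join-cover $X$ of $p$ is \emph{minimal} if $X\subseteq Y$ for every join-cover $Y$ of $p$ that refines $X$. Thus no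 element of a minimal join-cover can be dropped, lowered, or split into smaller pieces. The lattice $M$ is \emph{strongly spatial} if it is spatial and every join-cover of every point $p$ of $M$ is refined by a minimal join-cover of $p$.

\begin{example}\label{ex:first}
(a) A finite lattice is algebraic and strongly spatial. An element other than the bottom that is not a point is the join of the elements strictly below it, so induction gives spatiality. On antichains refinement is a partial order, since $a\le b\le a'$ with $a,a'$ in one antichain forces $a=b=a'$. Given a join-cover $X$ of $p$, let $Z$ be minimal in this order among the antichains that cover $p$ and refine $X$. If a join-cover $Y$ refines $Z$, then the maximal elements of $Y$ form such an antichain refining $Z$, hence equal to $Z$, and $Z\subseteq Y$.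

(b) The subspaces of a vector space form an algebraic lattice whose points are the lines $\langle v\rangle$. If $X$ covers $\langle v\rangle$, write $v=v_1+\dots+v_k$ with each $v_i$ in a member of $X$ and $k$ as small as possible. Then the $v_i$ are linearly independent, and $\{\langle v_1\rangle,\dots,\langle v_k\rangle\}$ is a minimal join-cover refining $X$.
\end{example}

Minimal join-covers in a spatial lattice consist of points, and in an algebraic lattice those of a point are finite (Lemma~\ref{lem:points}). So a strongly spatial lattice $M$ has a description in terms of its points alone: a set $A$ of points is the set of all points below some element of $M$ exactly when $A$ is a down-set among the points and contains every point $p$ for which it contains a minimal join-cover of $p$. If $M$ is also algebraic, all these rules are finite. This is the kind of description that a finite lattice has, and one would like to have it for an arbitrary lattice, at the price of enlarging the lattice but without losing its equational properties.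

The \emph{variety} $\operatorname{Var}(L)$ generated by a lattice $L$ is the class of all lattices that satisfy every lattice identity satisfied by $L$. We say that $L$ \emph{embeds within its variety} into $M$ if there is a lattice embedding of $L$ into $M$ and $M\in\operatorname{Var}(L)$. For $n\ge1$, a lattice is \emph{$n$-distributive} if it satisfies
\begin{equation}\label{eq:ndist}
x\wedge\bigvee_{i=0}^n y_i=\bigvee_{i=0}^n\Bigl(x\wedge\bigvee_{j\ne i}y_j\Bigr);
\end{equation}
for $n=1$ this is the distributive law. A lattice is \emph{bi-algebraic} if it and its dual are algebraic. The following results are known.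
\begin{enumerate}
\item[(K1)] Every modular lattice embeds within its variety into some algebraic and spatial lattice (Herrmann, Pickering, Roddy).
\item[(K2)] Every algebraic, modular, spatial lattice is strongly spatial, and so is every bi-algebraic lattice.
\item[(K3)] Every $n$-distributive lattice embeds within its variety into some algebraic and spatial lattice, and every modular or $n$-distributive lattice embeds within its variety into some strongly spatial lattice.
\item[(K4)] There is a lattice that cannot be embedded within its variety into any algebraic and spatial lattice.
\end{enumerate}
By (K4) not every lattice has the description above within its variety. Santocanale and Wehrung \cite{SW} ask the following.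

\medskip
\noindent\textbf{Question.} \emph{Can every algebraic and spatial lattice be embedded, within its variety, into some algebraic and strongly spatial lattice?}
\medskip

A positive answer would mean that (K4) is the only obstruction: if $L$ embeds within its variety into $L_1$, and $L_1$ within its variety into $M$, then $M\in\operatorname{Var}(L_1)\subseteq\operatorname{Var}(L)$. There is a reason to expect it. Suppose that a point $p$ has join-covers $F_0,F_1,F_2,\dots$, each refining the previous one, and no minimal join-cover refines them. One can try to adjoin the missing limits of the descending sequences of elements, for instance by passing to the lattice of filters, which stays in the variety. When the covers have bounded size the limit is again a finite cover, and this is how $n$-distributive lattices are handled in Section~\ref{sec:criterion}. When the sizes grow, the natural limit is an infinite cover, which cannot be minimal in an algebraic lattice. This alone does not settle the question, because an extension may have new points below $p$ and new elements from which quite different covers can be formed. The main work is to find a lattice whose identities exclude this.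

\begin{theorem}\label{thm:answer}
There is an algebraic and spatial lattice $L$, generating a locally finite variety, that cannot be embedded, within its variety, into any algebraic and strongly spatial lattice.
\end{theorem}

Here a variety is \emph{locally finite} if its finitely generated members are finite. The lattice $L$ is constructed in Section~\ref{sec:L}, where we also see by hand why $L$ itself is not strongly spatial. Section~\ref{sec:identity} contains the identities and Theorem~\ref{thm:main}, which locates the failure at a two-element join-cover; Theorem~\ref{thm:answer} is the conjunction of Proposition~\ref{prop:L} and Theorem~\ref{thm:main}. Section~\ref{sec:Lprime} shows that only the two properties together are obstructed: $L$ embeds within its variety into a strongly spatial lattice. Section~\ref{sec:criterion} characterizes the lattices that embed within their variety into an algebraic and strongly spatial lattice and shows that modular and $n$-distributive lattices do.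

\section{Points, covers, and closure systems}\label{sec:prelim}

\begin{lemma}\label{lem:points}
Let $M$ be a complete lattice and $q$ a point of $M$.
\begin{enumerate}
\item[(i)] If $q=\bigvee Y$, then $q\in Y$. In particular $\{q\}$ is a minimal join-cover of $q$.
\item[(ii)] If $M$ is spatial, every minimal join-cover of $q$ consists of points.
\item[(iii)] If $M$ is algebraic, then $q$ is compact and every minimal join-cover of $q$ is finite.
\item[(iv)] If $X$ is a minimal join-cover of $q$ and $S\subseteq M$ satisfies $q\le\bigvee\{x\wedge s:x\in X,\ s\in S\}$, then $X$ refines $S$.
\end{enumerate}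
\end{lemma}

\begin{proof}
(i) If $q\notin Y$, all elements of $Y$ lie below $q_*$, so $\bigvee Y\le q_*<q$. A join-cover of $q$ that refines $\{q\}$ has join $q$, hence contains $q$.

(ii) Let $X$ be a minimal join-cover of $q$. The set of all points lying below some element of $X$ has the same join as $X$ and refines $X$, so it contains $X$.

(iii) The point $q$ is a join of compact elements, so by (i) it is one of them. If $X$ is a minimal join-cover of $q$, some finite $X_0\subseteq X$ covers $q$. As $X_0$ refines $X$, we get $X\subseteq X_0$.

(iv) The set $\{x\wedge s:x\in X,\ s\in S\}$ is a join-cover of $q$ refining $X$, so it contains $X$. Thus every element of $X$ has the form $x\wedge s$ and lies below $s\in S$.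
\end{proof}

Part (iv) is the only way in which minimality enters the proof of Theorem~\ref{thm:answer}.

All complete lattices that we construct are closure systems. A \emph{closure system} on a set $E$ is a family $\mathcal C$ of subsets of $E$, called \emph{closed}, that contains $E$ and is closed under intersections of nonempty subfamilies. The \emph{closure} of $A\subseteq E$ is the smallest closed set containing $A$. Ordered by inclusion, $\mathcal C$ is a complete lattice, in which meets are intersections and $\bigvee X$ is the closure of $\bigcup X$. A nonempty family of sets is \emph{directed} if any two members are contained in a third. We use the textbook fact that a closure system closed under unions of directed subfamilies is an algebraic lattice: the closure of $A$ is then the union of the closures of the finite subsets of $A$, and so the closures of finite sets are compact.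

An inequality $s\le t$ between lattice terms is equivalent to the identity $s\wedge t=s$, so an inequality valid in $L$ is valid in every member of $\operatorname{Var}(L)$. An identity involves finitely many variables, so a lattice lies in $\operatorname{Var}(L)$ as soon as each of its finite subsets is contained in a sublattice that embeds into $L$.

\section{The lattice $L$}\label{sec:L}

We want a point $p$ whose join-covers can be prescribed freely, in a lattice that is otherwise as close to distributive as possible, so that its identities can be controlled. We start from the distributive lattice of down-sets of a poset, collapse the ``large'' down-sets to a top element, and add a new atom $p$ under that top. The construction is used twice, so we set it up in general.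

\subsection*{Collapsing full down-sets}
Let $P$ be a nonempty poset. A \emph{down-set} is a set $D\subseteq P$ that contains every element below one of its elements, and ${\downarrow}q=\{r\in P:r\le q\}$. Let $\mathcal F$ be a set of down-sets, called \emph{full}, such that
\begin{enumerate}
\item[(F1)] a down-set containing a full down-set is full;
\item[(F2)] no ${\downarrow}q$ with $q\in P$ is full.
\end{enumerate}
Then $\varnothing$ is not full. Let $Q$ be the set of non-full down-sets, let $\pi\notin P$, and put
\[
\Lambda(P,\mathcal F)=Q\cup\{p,1\},\qquad p=\{\pi\},\qquad 1=P\cup\{\pi\},\qquad o=\varnothing\in Q,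
\]
ordered by inclusion.

\begin{lemma}\label{lem:Lambda}
Let $\Lambda=\Lambda(P,\mathcal F)$.
\begin{enumerate}
\item[(i)] $\Lambda$ is a closure system on $P\cup\{\pi\}$. The closure of $\{q\}$ is ${\downarrow}q$ for $q\in P$, and the closure of $\{\pi\}$ is $p$.
\item[(ii)] For $X\subseteq\Lambda$ we have $\bigvee X=\bigcup X$ if $X\subseteq\{o,p\}$, or if $X\subseteq Q$ and $\bigcup X$ is not full; in all other cases $\bigvee X=1$. In particular $p\wedge D=o$ for $D\in Q$, $p\vee D=1$ for $D\in Q\setminus\{o\}$, and
\begin{equation}\label{eq:jump}
\bigvee X\ne\bigcup X\quad\text{implies}\quad\bigvee X=1 .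
\end{equation}
\item[(iii)] $\Lambda$ is spatial, and its points are $p$ and the sets ${\downarrow}q$ with $q\in P$.
\item[(iv)] Let $\mathcal D$ be a family of down-sets of $P$ that contains $\varnothing$ and is closed under $\cup$ and $\cap$. Then $\Lambda_{\mathcal D}=(\mathcal D\cap Q)\cup\{p,1\}$ is a sublattice of $\Lambda$. Let $\Lambda(P',\mathcal F')$ be a second lattice of the same kind and $\theta$ an injective map from $\mathcal D$ to the down-sets of $P'$ that preserves $\varnothing,\cup,\cap$ and satisfies $\theta(D)\in\mathcal F'\Leftrightarrow D\in\mathcal F$. Then $D\mapsto\theta(D)$, $p\mapsto p$, $1\mapsto1$ is a lattice embedding of $\Lambda_{\mathcal D}$ into $\Lambda(P',\mathcal F')$.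
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By (F1), a down-set contained in a member of $Q$ is in $Q$; so intersections of members of $Q$ are in $Q$. Also $p\cap D=\varnothing$ for $D\in Q$. A closed set containing $q\in P$ contains ${\downarrow}q$, which is closed by (F2).

(ii) In the first two cases $\bigcup X$ is closed. Otherwise $1\in X$; or $\bigcup X$ contains $\pi$ and an element of $P$, and the only closed set with this property is $1$; or $X\subseteq Q$ and $\bigcup X$ is full, and a closed set containing it is neither in $Q$, by (F1), nor equal to $p$.

(iii) A closed set strictly contained in ${\downarrow}q$ omits $q$, so it is contained in ${\downarrow}q\setminus\{q\}\in Q$; hence ${\downarrow}q$ is a point. The atom $p$ is a point with $p_*=o$. Every closed set is the union, hence the join, of the closures of its elements. By Lemma~\ref{lem:points}(i) every point is one of these closures.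

(iv) For $D,E\in\mathcal D\cap Q$, the meet is $D\cap E$ and the join is $D\cup E$ or $1$ according as $D\cup E$ is non-full or full. Further $p\wedge D=\varnothing$, and $p\vee D$ is $p$ or $1$ according as $D=\varnothing$ or not. So $\Lambda_{\mathcal D}$ is a sublattice. The same formulas hold in $\Lambda(P',\mathcal F')$, and $\theta$ respects both case distinctions, the second because it is injective and fixes $\varnothing$.
\end{proof}

By (ii), a set $X\subseteq Q$ covers $p$ exactly when $\bigcup X$ is full. Three properties of $\mathcal F$ will matter. Fullness should be witnessed by finite sets, so that $\Lambda$ is algebraic. The intersection of two full sets should be full, so that any two covers of $p$ inside $Q$ have a common refinement. And there should be no smallest full set.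

\subsection*{The poset $P$}
From now on let
\[
P=\{b_i:i\ge0\}\cup\{c_i:i\ge1\}\cup\{\tau_1,\tau_2\},
\]
with $c_i\ge c_j$ and $c_i\ge b_j$ for $j\ge i\ge1$, and no other relations except reflexivity (Figure~\ref{fig:P}). Call a down-set \emph{full} if it contains all $b_i$ and at least one $c_n$. Condition (F1) holds, and (F2) holds because $b_0\in{\downarrow}q$ only for $q=b_0$, while ${\downarrow}b_0=\{b_0\}$. Let
\[
L=\Lambda(P,\mathcal F),\qquad F_n=\{b_0,\dots,b_n,c_{n+1}\}\quad(n\ge0).
\]
The elements $\tau_1,\tau_2$ play no role until Section~\ref{sec:identity}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]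
\node (c1) at (0,3) {$c_1$};
\node (c2) at (1.3,2.2) {$c_2$};
\node (c3) at (2.6,1.4) {$c_3$};
\node (d) at (3.9,0.6) {$\ddots$};
\node (b1) at (-0.7,2) {$b_1$};
\node (b2) at (0.6,1.2) {$b_2$};
\node (b3) at (1.9,0.4) {$b_3$};
\node at (-2.1,2) {$b_0$};
\node at (-3.3,2) {$\tau_2$};
\node at (-4.5,2) {$\tau_1$};
\draw (c1)--(c2)--(c3)--(d);
\draw (c1)--(b1) (c2)--(b2) (c3)--(b3);
\end{tikzpicture}
\caption{The poset $P$: a descending chain $c_1>c_2>\cdots$ in which $c_i$ covers $c_{i+1}$ and $b_i$, and three isolated elements $b_0,\tau_1,\tau_2$. A down-set is full if it contains all $b_i$ and some $c_n$.}\label{fig:P}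
\end{figure}

\begin{lemma}\label{lem:full}
A down-set of $P$ is full if and only if it contains $F_n$ for some $n$. The intersection of two full down-sets is full.
\end{lemma}

\begin{proof}
A down-set containing $F_n$ contains $b_j$ for $j\ge n+1$, since $b_j\le c_{n+1}$; so it is full. A down-set containing all $b_i$ and $c_n$ contains $F_{n-1}$. If $D,E$ are full with $c_m\in D$ and $c_n\in E$, then $D\cap E$ contains all $b_i$ and $c_{\max(m,n)}$.
\end{proof}

\begin{proposition}\label{prop:L}
The lattice $L$ is algebraic and spatial. A sublattice of $L$ generated by $k$ elements has at most $2^{2^k}+3$ elements, and $\operatorname{Var}(L)$ is locally finite.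
\end{proposition}

\begin{proof}
Spatiality is Lemma~\ref{lem:Lambda}(iii). Let $\mathcal A\subseteq L$ be directed; we show $\bigcup\mathcal A\in L$, and we may assume $1\notin\mathcal A$. If $p\in\mathcal A$, then $\mathcal A\subseteq\{o,p\}$, since a member of $\mathcal A$ containing $p$ and a nonempty $D\in Q$ would be $1$. If $\mathcal A\subseteq Q$ and the down-set $\bigcup\mathcal A$ were full, it would contain a finite set $F_n$, and then so would a member of $\mathcal A$, which is impossible. Hence $L$ is algebraic.

Given $k$ elements of $L$, those in $Q$ generate under $\cup$ and $\cap$ at most $2^{2^k}$ down-sets, since $k$ sets generate a Boolean algebra with at most $2^k$ atoms. Adding $\varnothing$ gives a family $\mathcal D$ as in Lemma~\ref{lem:Lambda}(iv), and the $k$ elements lie in $L_{\mathcal D}=(\mathcal D\cap Q)\cup\{p,1\}$, which has at most $N=2^{2^k}+3$ elements. Call two terms in $k$ variables equivalent if $L$ satisfies the identity between them. Whether two terms agree at $\vec a\in L^k$ depends only on the isomorphism type of the sublattice generated by $\vec a$ with the marked tuple $\vec a$. There are finitely many such types, each with at most $N$ elements, so there are finitely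 many equivalence classes. Their number bounds the size of every $k$-generated member of $\operatorname{Var}(L)$.
\end{proof}

We identify $q\in P$ with the point ${\downarrow}q$ of $L$. Then $F_n$ is a set of $n+2$ points of $L$ with $\bigvee F_n=1$, so it is a join-cover of $p$, and $F_{n+1}$ refines $F_n$ because $b_{n+1},c_{n+2}\le c_{n+1}$. The next lemma is the trace of distributivity that survives in $L$.

\begin{lemma}\label{lem:common}
If $U,W\subseteq Q$ and $\bigvee U=\bigvee W=1$, then $\bigvee\{u\wedge w:u\in U,\ w\in W\}=1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Lambda}(ii), $\bigcup U$ and $\bigcup W$ are full. By Lemma~\ref{lem:full}, so is $\bigcup U\cap\bigcup W=\bigcup\{u\cap w:u\in U,\ w\in W\}$.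
\end{proof}

The growing size of $F_n$ enters through the following lemma: a finite set that refines all $F_n$ misses some $b_N$, and then it covers no part of $p$. We prove it at once for extensions of $L$. When $L$ is a sublattice of $M$, finite joins and meets of elements of $L$ are the same in $L$ and in $M$, but $o$ need not be the bottom of $M$.

\begin{lemma}\label{lem:endgame}
Let $M$ be a lattice containing $L$ as a sublattice, and let $X\subseteq M$ be finite and nonempty. If $X$ refines $F_n$ for every $n\ge0$, then $p\wedge\bigvee X\le o$.
\end{lemma}

\begin{proof}
Let $x\in X$. Either $x\le c_k$ for all $k\ge1$, or $x\not\le c_k$ for some $k\ge1$. In the second case $x\le b_i$ for some $i=i(x)$, because $X$ refines $F_{k-1}=\{b_0,\dots,b_{k-1},c_k\}$. As $X$ is finite, there is $N\ge1$ larger than all the indices $i(x)$. Then $X$ refines $\{b_0,\dots,b_{N-1},c_{N+1}\}$, so $\bigvee X\le g=b_0\vee\dots\vee b_{N-1}\vee c_{N+1}$. The down-set $\{b_0,\dots,b_{N-1}\}\cup{\downarrow}c_{N+1}$ omits $b_N$, so it is not full; it is therefore equal to $g$, and $g\in Q$. Hence $p\wedge\bigvee X\le p\wedge g=o$.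
\end{proof}

\begin{example}[The argument inside $L$]\label{ex:inside}
The join-cover $F_0=\{b_0,c_1\}$ of $p$ is not minimal. Meeting it with $F_1=\{b_0,b_1,c_2\}$ gives $b_0\wedge b_0=b_0$, $c_1\wedge b_1=b_1$, $c_1\wedge c_2=c_2$, and $o$ for the other three pairs; the result covers $p$, refines $F_0$, and does not contain $c_1$. The same move defeats every candidate. Suppose that $X\subseteq L$ is a minimal join-cover of $p$ refining $F_0$. It is finite by Lemma~\ref{lem:points}(iii), nonempty, and contained in $Q$. As $\pi\in\bigvee X\setminus\bigcup X$, we have $\bigvee X=1$ by \eqref{eq:jump}. By Lemma~\ref{lem:common}, the meets $x\wedge y$ with $x\in X$, $y\in F_n$ cover $p$, so $X$ refines $F_n$ by Lemma~\ref{lem:points}(iv). This holds for every $n$, and Lemma~\ref{lem:endgame} gives $p=p\wedge\bigvee X\le o$, which is false. So $L$ is not strongly spatial.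
\end{example}

\section{An identity that carries the obstruction to every extension}\label{sec:identity}

Let $M\in\operatorname{Var}(L)$ contain $L$, and let $X\subseteq M$ be a finite minimal join-cover, refining $F_0$, of a point below $p$. Of the steps in Example~\ref{ex:inside}, only the use of Lemma~\ref{lem:common} breaks down: the elements of $X$ need not belong to $L$. What passes from $L$ to $M$ is the identities, so Lemma~\ref{lem:common} has to be turned into one.

\subsection*{Finding the identity}
The \emph{intended assignment} puts $z=p$, lets $x_1,\dots,x_k$ be the elements of $X$ and $y_1,\dots,y_m$ those of $F_n$. A first attempt is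
\begin{equation}\label{eq:naive}
z\wedge\bigvee_ix_i\wedge\bigvee_jy_j\ \le\ \bigvee_{i,j}(x_i\wedge y_j)\vee\bigvee_i(x_i\wedge z).
\end{equation}
In $L$ this holds when $z=p$ and all $x_i,y_j$ are in $Q$: if the left side is $p$, both joins are $1$ by \eqref{eq:jump}, and Lemma~\ref{lem:common} applies. But an identity must hold at every assignment, and \eqref{eq:naive} fails at $z=y_1=p$, $m=1$, $(x_1,x_2)=(b_0,c_1)$, where the left side is $p$ and the right side is $o$.

The remedy is to join to the right side further terms $x_i\wedge s$, where $s$ is a \emph{switch}: a term that equals $1$ at the bad assignments in $L$, making the inequality trivial, and whose value at the intended assignment meets $b_0$ and $c_1$ in $o$, so that nothing is lost there.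

To detect $y_j=p$ when $z=p$, take a new variable $t$ with $z\vee t=1$ and the switch $t\vee(y_j\wedge z)$. At the intended assignment $y_j\wedge z=o$, so the switch has the value of $t$; this value must be a nonzero element of $Q$ disjoint from $b_0$ and $c_1$, which is what an isolated element $\tau$ of $P$ provides. Since $t$ is a variable, the condition $z\vee t=1$ has to be enforced. We replace $x_i$ by $x_i\wedge(z\vee t)$: if $z\vee t\ne1$, the join of these elements is not $1$, so by \eqref{eq:jump} it is their union, and the terms of the last join in \eqref{eq:naive} already suffice.

The condition $z\vee t=1$ does not force $z=p$; both $z$ and $t$ may lie in $Q$. The term $z\vee t$ cannot serve as a switch against this, since it equals $1$ at the intended assignment too. With two variables $t_1,t_2$, intended to be $\tau_1,\tau_2$, the term $z\vee(t_1\wedge t_2)$ works: its intended value is $p$, and it equals $1$ when $z,t_1,t_2\in Q$, by Lemma~\ref{lem:common}. There remains the case $z\in Q$, $t_r=p$, in which $z$ and $t_r$ have exchanged roles; it requires the switches $z\vee(t_r\wedge x_l)$ and $z\vee(t_r\wedge y_j)$.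

\subsection*{The identity}
Let $k,m\ge1$. For variables $x_1,\dots,x_k,y_1,\dots,y_m,z,t_1,t_2$ put
\[
v=(z\vee t_1)\wedge(z\vee t_2),\qquad\hat x_i=x_i\wedge v,
\]
and let $S$ be the finite set of the terms
\[
z;\qquad y_j;\qquad t_r\vee(y_j\wedge z);\qquad z\vee(t_r\wedge\hat x_l);\qquad z\vee(t_r\wedge y_j);\qquad z\vee(t_1\wedge t_2),
\]
where $1\le j\le m$, $1\le l\le k$, $r\in\{1,2\}$.

\begin{lemma}\label{lem:identity}
For all $k,m\ge1$, the lattice $L$ satisfies
\begin{equation}\label{eq:main}
z\wedge\bigvee_{i}\hat x_i\wedge\bigvee_{j}y_j\ \le\ \bigvee_{i}\bigvee_{s\in S}(\hat x_i\wedge s).
\end{equation}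
\end{lemma}

\begin{proof}
Fix values of the variables in $L$ and let $R$ be the value of the right side. If some $s\in S$ has value $1$, then $R=\bigvee_i\hat x_i$ and \eqref{eq:main} holds. So assume that
\begin{equation}\label{eq:off}
\text{no }s\in S\text{ has value }1 .
\end{equation}
Then $z\ne1$ and $y_j\ne1$ for all $j$, and $t_r\ne1$ because $t_r\le t_r\vee(y_1\wedge z)$. Suppose that some $q\in P\cup\{\pi\}$ belongs to the left side and not to $R$. Then $q\in z$. Since $\hat x_i\wedge z\le R$, we have $q\notin\hat x_i$ for all $i$; in particular no $\hat x_i$ is $1$. As $q\in\bigvee_i\hat x_i$, \eqref{eq:jump} gives $\bigvee_i\hat x_i=1$. Hence $v=1$, that is, $z\vee t_1=z\vee t_2=1$. We show that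
\begin{equation}\label{eq:goal}
\text{all }\hat x_i\text{ and }y_j\text{ lie in }Q,\quad\text{and}\quad q\notin\textstyle\bigcup_jy_j .
\end{equation}
This ends the proof. Indeed $q\in\bigvee_jy_j$, so \eqref{eq:jump} gives $\bigvee_jy_j=1$, and Lemma~\ref{lem:common} gives $1=\bigvee_{i,j}(\hat x_i\wedge y_j)\le R$, contrary to $q\notin R$.

\emph{Case 1: $z=p$.} Then $q=\pi$, so all $\hat x_i$ are in $Q$. From $p\vee t_1=1$ and $t_1\ne1$ we get $t_1\in Q\setminus\{o\}$. If $y_j=p$, then $t_1\vee(y_j\wedge z)=t_1\vee p=1$, contrary to \eqref{eq:off}. So all $y_j$ are in $Q$, and none contains $\pi$.

\emph{Case 2: $z\in Q$.} Here $z\ne o$, as $q\in z$. If $t_1,t_2\in Q$, then Lemma~\ref{lem:common} applied to $\{z,t_1\}$ and $\{z,t_2\}$ gives $z\vee(z\wedge t_2)\vee(t_1\wedge z)\vee(t_1\wedge t_2)=1$, that is, $z\vee(t_1\wedge t_2)=1$, contrary to \eqref{eq:off}. So $t_r=p$ for some $r$. If $\hat x_l=p$, then $z\vee(t_r\wedge\hat x_l)=z\vee p=1$; if $y_j=p$, then $z\vee(t_r\wedge y_j)=z\vee p=1$. Both contradict \eqref{eq:off}, so all $\hat x_l$ and $y_j$ are in $Q$. If $y_j\wedge z\ne o$ for some $j$, then $t_r\vee(y_j\wedge z)=p\vee(y_j\wedge z)=1$, again contrary to \eqref{eq:off}. So every $y_j$ is disjoint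 from $z$, and $q\in z$ gives $q\notin\bigcup_jy_j$.
\end{proof}

\begin{remark}\label{rem:switch}
The switch $z\vee(t_1\wedge t_2)$ cannot be omitted. Take $z=b_0$, $t_1=t_2=c_1$, $(x_1,x_2)=(p,\tau_2)$, $(y_1,y_2)=(p,\tau_1)$. Then $v=1$ and the left side of \eqref{eq:main} is $b_0$. The other terms of $S$ take only the values $b_0,c_1,p,\tau_1$, so they contribute only $p$ to the right side, and $b_0\not\le p$.
\end{remark}

\subsection*{The main theorem}

\begin{theorem}\label{thm:main}
Let $M\in\operatorname{Var}(L)$ be a complete spatial lattice containing $L$ as a sublattice. Then there are points $p'$ of $M$ with $p'\le p$ and $p'\not\le o$. For every such $p'$, the set $\{b_0,c_1\}$ is a join-cover of $p'$ that is not refined by any finite minimal join-cover of $p'$. If $M$ is also algebraic, then $\{b_0,c_1\}$ is not refined by any minimal join-cover of $p'$. Hence $L$ does not embed within its variety into any algebraic and strongly spatial lattice.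
\end{theorem}

\begin{proof}
We write $1_L$ for the top of $L$, which need not be the top of $M$. The element $p$ need not be a point of $M$. But $p$ is a join of points of $M$ and $p\not\le o$, so some point $p'\le p$ satisfies $p'\not\le o$. Fix such a $p'$. Then $p'\le p\le1_L=b_0\vee c_1$, so $F_0=\{b_0,c_1\}$ is a join-cover of $p'$.

Suppose that $X$ is a finite minimal join-cover of $p'$ refining $F_0$. It is nonempty, since otherwise $p'$ would be the bottom of $M$, which lies below $o$. Fix $n\ge0$; we show that $X$ refines $F_n$. Apply \eqref{eq:main}, which holds in $M$, with $x_1,\dots,x_k$ the elements of $X$, $y_1,\dots,y_m$ the elements of $F_n$, $z=p$, $t_1=\tau_1$, $t_2=\tau_2$. Each of $p,\tau_1,\tau_2$ meets $b_0$ and $c_1$ in $o$, and each $x\in X$ lies below $b_0$ or $c_1$, so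
\begin{equation}\label{eq:small}
x\wedge p\le o,\qquad x\wedge\tau_r\le o\qquad(x\in X,\ r=1,2).
\end{equation}
We have $v=(p\vee\tau_1)\wedge(p\vee\tau_2)=1_L$ and $x_i\le1_L$, so $\hat x_i=x_i$. The left side of \eqref{eq:main} is $p\wedge\bigvee X\wedge1_L\ge p'$. The switches take the values
\begin{align*}
t_r\vee(y_j\wedge z)&=\tau_r\vee o=\tau_r, &
z\vee(t_r\wedge\hat x_l)&=p\vee(\tau_r\wedge x_l)=p,\\
z\vee(t_r\wedge y_j)&=p\vee o=p, &
z\vee(t_1\wedge t_2)&=p\vee o=p,
\end{align*}
where the second equation uses $\tau_r\wedge x_l\le o\le p$. So the set of values of the terms in $S$ is $F_n\cup\{p,\tau_1,\tau_2\}$, and $X$ refines it by \eqref{eq:main} and Lemma~\ref{lem:points}(iv). An element of $X$ below $p$, $\tau_1$ or $\tau_2$ lies below $o$ by \eqref{eq:small}, hence below $b_0\in F_n$. Thus $X$ refines $F_n$.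

As $n$ was arbitrary, Lemma~\ref{lem:endgame} gives $p'\le p\wedge\bigvee X\le o$, a contradiction. This proves the statement on finite minimal join-covers. If $M$ is algebraic, every minimal join-cover of $p'$ is finite by Lemma~\ref{lem:points}(iii), so none refines $\{b_0,c_1\}$, and $M$ is not strongly spatial.
\end{proof}

Spatiality of $M$ is used only to find $p'$, membership in $\operatorname{Var}(L)$ only through \eqref{eq:main}, and algebraicity only to make $X$ finite. Finiteness is needed twice: to substitute $X$ into \eqref{eq:main}, and to choose $N$ in Lemma~\ref{lem:endgame}. The next section shows that the conclusion fails without algebraicity.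

\begin{remark}\label{rem:countable}
The proofs of Lemma~\ref{lem:endgame} and Theorem~\ref{thm:main} use only elements of the countable sublattice $K$ of $L$ generated by $p,\tau_1,\tau_2$ and all $b_i,c_i$; note that $o=p\wedge b_0$ and $1_L=b_0\vee c_1$. So Theorem~\ref{thm:main} holds with ``containing $K$'' in place of ``containing $L$''.
\end{remark}

\section{A strongly spatial extension that is not algebraic}\label{sec:Lprime}

The intersection of all full down-sets of $P$ is $\{b_i:i\ge0\}$, which is not full, because no $c_n$ survives. If we add an element $c_\infty$ below all $c_n$, a smallest full set appears, and the covers $F_n$ of $p$ acquire the limit $\{b_0,b_1,\dots,c_\infty\}$.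

\begin{theorem}\label{thm:Lprime}
The lattice $L$ embeds, within its variety, into a strongly spatial lattice $L'$ that is not algebraic.
\end{theorem}

\begin{proof}
Let $P'=P\cup\{c_\infty\}$ with $c_\infty<c_n$ for all $n\ge1$ and no other new relations. Let $\mathcal F'$ be the set of down-sets of $P'$ that contain $c_\infty$ and all $b_i$. Conditions (F1) and (F2) hold, the latter because $b_0\in{\downarrow}q$ only for $q=b_0$. Let $L'=\Lambda(P',\mathcal F')=Q'\cup\{p,1\}$. By Lemma~\ref{lem:Lambda} it is complete and spatial.

\emph{Embedding of $L$ into $L'$.} For a down-set $D$ of $P$ let $\varphi(D)=D\cup\{c_\infty\}$ if $D$ contains some $c_n$, and $\varphi(D)=D$ otherwise. This is a down-set of $P'$; the map $\varphi$ is injective, since $D=\varphi(D)\cap P$, and fixes $\varnothing$. A union $D\cup E$ contains some $c_n$ if and only if $D$ or $E$ does, and $D\cap E$ contains some $c_n$ if and only if both do, because $c_m\in D$ and $c_n\in E$ give $c_{\max(m,n)}\in D\cap E$. So $\varphi$ preserves $\cup$ and $\cap$. Finally $\varphi(D)\in\mathcal F'$ if and only if $D$ contains all $b_i$ and some $c_n$, that is, $D\in\mathcal F$. Lemma~\ref{lem:Lambda}(iv) gives the embedding.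

\emph{$L'\in\operatorname{Var}(L)$.} A finite subset of $L'$ lies in a sublattice $(\mathcal D\cap Q')\cup\{p,1\}$, where $\mathcal D$ is a finite family of down-sets of $P'$ containing $\varnothing$ and closed under $\cup$ and $\cap$. It suffices to embed this sublattice into $L$. The difficulty is that $P$ has no element $c_\infty$; a tail of $P$ will stand in for it, and the tail must start late enough for $\mathcal D$ to be visible before it. Let the \emph{type} of $q\in P'$ be $\{D\in\mathcal D:q\in D\}$. There are finitely many types. Since $c_{n+1}\le c_n$, the type of $c_n$ increases with $n$ and is eventually constant. Choose $m\ge1$ such that all $c_n$ with $n\ge m$ have the same type and the type of every $b_i$ occurs among $b_0,\dots,b_m$. Let $\psi\colon P\to P'$ send $b_i$ and $c_i$ to $c_\infty$ for $i>m$ and fix all other elements.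

The map $\psi$ is order-preserving. Indeed, consider a relation $c_i\ge c_j$ or $c_i\ge b_j$ with $j\ge i$: if $j\le m$ both sides are fixed, if $i\le m<j$ it becomes $c_i\ge c_\infty$, and if $i>m$ both sides go to $c_\infty$. Hence $\theta(D)=\psi^{-1}(D)$ is a down-set of $P$ for $D\in\mathcal D$, and $\theta$ preserves $\varnothing,\cup,\cap$. The image $\psi(P)=\{\tau_1,\tau_2,b_0,\dots,b_m,c_1,\dots,c_m,c_\infty\}$ contains an element of each type that occurs in $P'$. So if $q\in D\setminus E$ with $D,E\in\mathcal D$, some element of $\psi(P)$ lies in $D\setminus E$, and $\theta$ is injective. If $D\in\mathcal F'$, then $F_m\subseteq\theta(D)$, so $\theta(D)\in\mathcal F$ by Lemma~\ref{lem:full}. Conversely, let $D\in\mathcal D$ with $\theta(D)\in\mathcal F$. Then $\theta(D)$ contains $b_0,\dots,b_{m+1}$, so $D$ contains $b_0,\dots,b_m$ and $c_\infty$. Every $b_i$ has the type of one of $b_0,\dots,b_m$, so $b_i\in D$, and $D\in\mathcal F'$. Lemma~\ref{lem:Lambda}(iv), with the roles of the two posets exchanged, gives the embedding into $L$.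

\emph{$L'$ is strongly spatial.} Every point of $L'$ is the closure $\bar q$ of $\{q\}$ for some $q\in P'\cup\{\pi\}$. Let $X$ be a join-cover of $\bar q$. If $q\in\bigcup X$, then $\{\bar q\}$ refines $X$ and is minimal by Lemma~\ref{lem:points}(i). Let $q\notin\bigcup X$. Then $1\notin X$ and $\bigvee X\ne\bigcup X$, and by Lemma~\ref{lem:Lambda}(ii) one of two cases occurs.

(a) $p\in X$ and $X$ contains a nonempty $D\in Q'$. The set $D$ contains a minimal element $d$ of $P'$: every element other than the $c_n$ with $n$ finite is minimal, and $c_n\in D$ implies $c_\infty\in D$. The set $Z=\{p,\{d\}\}$ refines $X$ and has join $1$. If $Y$ refines $Z$, its members are among $o,p,\{d\}$; if moreover $Z\not\subseteq Y$, then $\bigvee Y\subseteq\{\pi\}$ or $\bigvee Y\subseteq\{d\}$. Since $\pi,d\in\bigcup X$ and $q\notin\bigcup X$, such a $Y$ does not cover $\bar q$. So $Z$ is a minimal join-cover of $\bar q$.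

(b) $X\subseteq Q'$ and $\bigcup X\in\mathcal F'$. The set $Z=\{\{b_i\}:i\ge0\}\cup\{\{c_\infty\}\}$ refines $X$ and has join $1$. If $Y$ refines $Z$, its members are $o$ or members of $Z$; if moreover $Z\not\subseteq Y$, then $\bigcup Y$ omits $c_\infty$ or some $b_i$, so $\bigvee Y=\bigcup Y\subseteq\bigcup X$ does not contain $q$. So $Z$ is a minimal join-cover of $\bar q$.

By Theorem~\ref{thm:main}, $L'$ is not algebraic. Directly: the set $Z$ of case (b) is an infinite minimal join-cover of the point $p$, which Lemma~\ref{lem:points}(iii) excludes in an algebraic lattice.
\end{proof}

So $L$ embeds within its variety into an algebraic and spatial lattice, namely itself, and into a strongly spatial lattice, but into no lattice that is both algebraic and strongly spatial.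

\section{A criterion, and the modular and $n$-distributive cases}\label{sec:criterion}

To prove that an embedding exists, one has to produce a lattice with three infinitary properties at once. The following criterion reduces this to finding an extension $U$, not necessarily complete, in which \emph{finite} covers have finite minimal refinements. In a lattice $U$ with least element $0$, call $q\ne0$ \emph{join-irreducible} if $q=\bigvee F$ with $F$ finite implies $q\in F$; here $\bigvee\varnothing=0$.

\begin{theorem}\label{thm:criterion}
For a lattice $L$ the following are equivalent.
\begin{enumerate}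
\item[(1)] $L$ embeds within its variety into some algebraic and strongly spatial lattice.
\item[(2)] $L$ is a sublattice of some $U\in\operatorname{Var}(L)$ with $0$ having a set $J$ of join-irreducible elements such that
\begin{enumerate}
\item[(a)] if $a\not\le b$ in $L$, then some $q\in J$ satisfies $q\le a$ and $q\not\le b$;
\item[(b)] for $q\in J$ and finite $X\subseteq U$ with $q\le\bigvee X$, there is a finite $Z\subseteq J$ refining $X$ with $q\le\bigvee Z$, such that $Z\subseteq Y$ for every finite $Y\subseteq J$ refining $Z$ with $q\le\bigvee Y$.
\end{enumerate}
\end{enumerate}
\end{theorem}

In this section $L$ denotes an arbitrary lattice.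

\begin{proof}
(1)$\Rightarrow$(2). Let $U$ be the algebraic and strongly spatial lattice and $J$ its set of points. Points are join-irreducible by Lemma~\ref{lem:points}(i), and (a) holds because $a$ is a join of points. For (b), let $Z$ be a minimal join-cover of $q$ refining $X$; it is a finite subset of $J$ by Lemma~\ref{lem:points}(ii) and (iii).

(2)$\Rightarrow$(1). We build a lattice whose points are the elements of $J$ and in which, by construction, only finite joins of $U$ count. Call $C\subseteq J$ \emph{closed} if $q\in C$ whenever $q\in J$ and $q\le\bigvee F$ for some finite $F\subseteq C$. The closed sets form a closure system $M$ on $J$ that is closed under directed unions, since the condition involves only finite sets $F$. So $M$ is an algebraic lattice. For $A\subseteq J$,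
\begin{equation}\label{eq:closure}
\text{the closure of }A\text{ is }\{q\in J:q\le\textstyle\bigvee F\text{ for some finite }F\subseteq A\}.
\end{equation}
Indeed this set contains $A$ and lies in every closed set containing $A$; and it is closed, because if $q\le r_1\vee\dots\vee r_k$ and $r_i\le\bigvee F_i$, then $q\le\bigvee(F_1\cup\dots\cup F_k)$. For $a\in U$ let $\varepsilon(a)=\{q\in J:q\le a\}$, a closed set. By \eqref{eq:closure}, $\varepsilon(\bigvee A)$ is the closure of $A$ for finite $A\subseteq J$; in particular $\varepsilon(q)$ is the closure of $\{q\}$ for $q\in J$.

\emph{$M$ is spatial.} Let $q\in J$. The set $\{r\in J:r<q\}$ is closed: if $F$ is a finite subset of it and $r\le\bigvee F$, then $r\le q$, and $r=q$ would give $q=\bigvee F$ with $q\notin F$, contrary to join-irreducibility. A closed set strictly contained in $\varepsilon(q)$ omits $q$, so it lies in this set. Hence $\varepsilon(q)$ is a point of $M$. Every $C\in M$ is the union, hence the join, of the sets $\varepsilon(q)$ with $q\in C$. So $M$ is spatial, and by Lemma~\ref{lem:points}(i) its points are the $\varepsilon(q)$, $q\in J$.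

\emph{$M$ is strongly spatial.} Let $\mathcal X$ be a join-cover of $\varepsilon(q)$. By \eqref{eq:closure}, $q\le\bigvee F$ for a finite $F\subseteq\bigcup\mathcal X$. Take $Z$ from (b) for $X=F$, and let $\mathcal Z=\{\varepsilon(z):z\in Z\}$. Since $q\le\bigvee Z$, the family $\mathcal Z$ covers $\varepsilon(q)$. It refines $\mathcal X$, since $z\le f\in C\in\mathcal X$ gives $\varepsilon(z)\subseteq C$. The set $Z$ is an antichain: if $z<z'$ in $Z$, then $Z\setminus\{z\}$ refines $Z$ and has the same join, so it would contain $Z$. Let $\mathcal Y$ be a join-cover of $\varepsilon(q)$ refining $\mathcal Z$. Then $q\le\bigvee G$ for a finite $G\subseteq\bigcup\mathcal Y$, and $G$ refines $Z$, since $g\in D\subseteq\varepsilon(z)$ gives $g\le z$. By (b), $Z\subseteq G$. Given $z\in Z$, pick $D\in\mathcal Y$ with $z\in D$ and $z'\in Z$ with $D\subseteq\varepsilon(z')$. Then $z\le z'$, so $z=z'$, and $\varepsilon(z)\subseteq D\subseteq\varepsilon(z)$. Thus $\mathcal Z\subseteq\mathcal Y$, and $\mathcal Z$ is minimal.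

\emph{$\varepsilon\colon U\to M$ is a lattice homomorphism, injective on $L$.} We have $\varepsilon(a\wedge b)=\varepsilon(a)\cap\varepsilon(b)$, and $\varepsilon(a)\vee\varepsilon(b)\subseteq\varepsilon(a\vee b)$ by monotonicity. If $q\in\varepsilon(a\vee b)$, then (b) with $X=\{a,b\}$ gives a finite $Z\subseteq\varepsilon(a)\cup\varepsilon(b)$ with $q\le\bigvee Z$, so $q\in\varepsilon(a)\vee\varepsilon(b)$. By (a), $a\not\le b$ in $L$ implies $\varepsilon(a)\not\subseteq\varepsilon(b)$.

\emph{$M\in\operatorname{Var}(L)$.} The lattice $M$ is larger than $\varepsilon(U)$, but each membership $q\in s^M(C_1,\dots,C_k)$, where $s$ is a term and $C_i\in M$, has finite witnesses: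
\begin{equation}\label{eq:witness}
\text{there are finite }A_i\subseteq C_i\text{ with }q\le s^U\bigl(\textstyle\bigvee A_1,\dots,\bigvee A_k\bigr).
\end{equation}
We prove this for all $q$ by induction on $s$; enlarging the $A_i$ preserves the inequality, since terms are monotone. For $s=x_i$ take $A_i=\{q\}$ and the other sets empty. For $s=s_1\wedge s_2$, the element $q$ lies in both $s_1^M(\vec C)$ and $s_2^M(\vec C)$; take the unions of the two systems of witnesses. For $s=s_1\vee s_2$, we have $q\le\bigvee F$ for a finite $F\subseteq s_1^M(\vec C)\cup s_2^M(\vec C)$ by \eqref{eq:closure}; with $A_i$ the unions of the witnesses of all $f\in F$, each $f$ lies below $s^U(\bigvee A_1,\dots,\bigvee A_k)$, and so does $q$.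

Now let $s\le t$ hold in $U$ and $q\in s^M(\vec C)$. With $a_i=\bigvee A_i$ from \eqref{eq:witness} we have $q\le t^U(\vec a)$. As $\varepsilon(a_i)$ is the closure of $A_i\subseteq C_i$, we have $\varepsilon(a_i)\subseteq C_i$, and
\[
q\in\varepsilon\bigl(t^U(\vec a)\bigr)=t^M\bigl(\varepsilon(a_1),\dots,\varepsilon(a_k)\bigr)\subseteq t^M(\vec C).
\]
So $M$ satisfies all identities of $U$, hence all identities of $L$.
\end{proof}

To verify (b) one needs lower limits of descending chains of covers that are still covers. Filters provide them. A \emph{filter} of $L$ is a nonempty subset closed upward and under finite meets; ${\uparrow}a=\{x\in L:x\ge a\}$ is an example. Let $U$ be the set of filters of $L$ ordered by \emph{reverse} inclusion. It is a lattice in which the join of two filters is their intersection (nonempty, since it contains $a\vee b$ for $a$ in the first and $b$ in the second), and its least element is $0=L$. It is a standard fact (see, e.g., Gr\"atzer \cite{Gr}) that $U\in\operatorname{Var}(L)$ and that $a\mapsto{\uparrow}a$ embeds $L$ into $U$. The union of a chain of filters is a filter, and finite intersections commute with unions of chains; this is the continuity that we need. What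 $n$-distributivity adds is a bound on the size of the covers.

\begin{corollary}\label{cor:ndist}
Every $n$-distributive lattice embeds, within its variety, into some lattice that is both algebraic and strongly spatial. The same holds for every modular lattice.
\end{corollary}

\begin{proof}
A modular lattice embeds within its variety into an algebraic and spatial lattice by (K1). That lattice is modular, since modularity is an identity, and so it is strongly spatial by (K2).

Let $L$ be $n$-distributive, let $U$ be its lattice of filters, identify $a\in L$ with ${\uparrow}a$, and let $J$ be the set of all join-irreducible elements of $U$. Then $U$ satisfies \eqref{eq:ndist}. We verify (a) and (b) of Theorem~\ref{thm:criterion}.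

(a) Let $a\not\le b$ in $L$. The filter ${\uparrow}a$ contains $a$ and not $b$, so by Zorn's Lemma there is a filter $H$ that is maximal, under inclusion, among those containing $a$ and not $b$. Then $H\ne0$. The elements of $U$ strictly below $H$ are the filters properly containing $H$, and they all contain $b$. A finite join of such filters is their intersection (or $L$, if there are none), which contains $b$ and so differs from $H$. Thus $H\in J$, and $H\le{\uparrow}a$, $H\not\le{\uparrow}b$.

(b) Fix $q\in J$. A \emph{cover} is a finite set $Y\subseteq U$ with $q\le\bigvee Y$; it is \emph{irredundant} if no proper subset is a cover. Every cover contains an irredundant one.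

\emph{An irredundant cover has at most $n$ elements.} Otherwise let $y_0,\dots,y_{n-1}$ be $n$ of its elements and $y_n$ the join of the others. By \eqref{eq:ndist}, $q=\bigvee_i(q\wedge\bigvee_{j\ne i}y_j)$, and join-irreducibility gives $q\le\bigvee_{j\ne i}y_j$ for some $i$. The right side is the join of a proper subset of the cover, a contradiction.

Let $X$ be a cover. A minimal refinement must be one that can neither be split nor lowered, and we arrange these two properties in turn. Among the irredundant covers refining $X$ choose one, $\{Y_1,\dots,Y_k\}$, whose size $k$ is largest; here $k\ge1$ since $q\ne0$. Let $T$ be the set of tuples $(G_1,\dots,G_k)\in U^k$ with $G_i\le Y_i$ for all $i$ and $q\le\bigvee_iG_i$, that is, $G_i\supseteq Y_i$ and $\bigcap_iG_i\subseteq q$, ordered componentwise. It contains $(Y_1,\dots,Y_k)$. For a nonempty chain $(G_1^\lambda,\dots,G_k^\lambda)_\lambda$ in $T$,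
\[
\bigcap_i\bigcup_\lambda G_i^\lambda=\bigcup_\lambda\bigcap_iG_i^\lambda\subseteq q,
\]
because an element of the left side lies in $G_1^{\lambda_1},\dots,G_k^{\lambda_k}$ for some indices, hence in all components of the lowest of these $k$ tuples. So the componentwise unions form a lower bound of the chain in $T$. By Zorn's Lemma, $T$ has a minimal element $(G_1,\dots,G_k)$. Let $Z=\{G_1,\dots,G_k\}$, a cover refining $X$. For each $i$,
\begin{equation}\label{eq:irr}
q\not\le\bigvee_{j\ne i}G_j,
\end{equation}
since $G_j\le Y_j$ and $\{Y_1,\dots,Y_k\}$ is irredundant. In particular the $G_i$ are distinct and nonzero.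

Let $Y\subseteq U$ be any cover refining $Z$. Choose an irredundant cover $Y'\subseteq Y$ and partition it into sets $Y'_1,\dots,Y'_k$ so that the elements of $Y'_i$ lie below $G_i$. No $Y'_i$ is empty, by \eqref{eq:irr}. The tuple $(\bigvee Y'_1,\dots,\bigvee Y'_k)$ belongs to $T$ and lies below $(G_1,\dots,G_k)$, so $\bigvee Y'_i=G_i$ for all $i$. As $Y'$ is an irredundant cover refining $X$, it has at most $k$ elements, so each $Y'_i$ is a singleton, namely $\{G_i\}$. Hence $Z\subseteq Y$.

It remains to see that $Z\subseteq J$. If $G_i=\bigvee F$ with $F$ finite, then $(Z\setminus\{G_i\})\cup F$ is a cover refining $Z$. It therefore contains $G_i$, and so $G_i\in F$.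
\end{proof}

\begin{remark}\label{rem:compare}
In the lattice of Section~\ref{sec:L} the first of the two choices, that of a largest $k$, is impossible. Each $F_n$ is an irredundant cover of $p$ with $n+2$ elements refining $F_0$: without $c_{n+1}$ the union contains no $c_j$, and without $b_i$ it omits $b_i$. That lattice is therefore not $n$-distributive for any $n$. It is not modular either: $b_1<c_1$, while $b_1\vee(p\wedge c_1)=b_1$ and $(b_1\vee p)\wedge c_1=c_1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gr}
Gr\"atzer, \emph{General Lattice Theory}.

\bibitem{SW}
Luigi Santocanale and Friedrich Wehrung, \emph{Varieties of lattices with geometric descriptions}, arXiv:1102.2195 (2011).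

\end{thebibliography}
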